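# A feebly compact topological semigroup containing infinitely many matrix units

## 1. Matrix units, compactness properties, ultrafilters

All topological spaces in these notes are Hausdorff. We write $\omega=\{0,1,2,\dots\}$ and $k\wedge l=\min(k,l)$ for $k,l\in\omega\cup\{\infty\}$.

**Definition 1.** A *topological semigroup* is a Hausdorff space $S$ with an associative multiplication $S\times S\to S$ that is continuous (jointly, in both variables).

For example, $\omega\cup\{\infty\}$ with the operation $\wedge$ is a topological semigroup if the points of $\omega$ are isolated and the sets $\{k: t\le k\le\infty\}$ are the basic neighborhoods of $\infty$. Indeed, at $(\infty,\infty)$: if $k',l'\ge t$ then $k'\wedge l'\ge t$. At $(k,l)$ with, say, $k<\infty$ and $k\le l$: the point $k$ is isolated and $k\wedge l'=k$ for all $l'$ near $l$. We will use this semigroup as a supply of "levels".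

**Definition 2.** For a set $X$, the *semigroup of $X{\times}X$-matrix units* is $\mathcal B_X=(X\times X)\cup\{0\}$ with
$$(a,b)\cdot(c,d)=\begin{cases}(a,d), & b=c,\\ 0, & b\neq c,\end{cases}\qquad 0\cdot x=x\cdot 0=0 .$$

We write $e_{ij}$ for $(i,j)$, so $e_{ij}e_{jm}=e_{im}$, and all other products are $0$. For $X=\{0,1\}$ this is the set of the four $2\times 2$ matrices with a single entry $1$ and the other entries $0$, together with the zero matrix. If $X$ is infinite, then $\mathcal B_X$ contains a copy of $\mathcal B_\omega$: restrict the indices to a countably infinite subset of $X$.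

**Definition 3.** A point $x$ is an *accumulation point* of a set $A$ if every neighborhood of $x$ contains infinitely many points of $A$. A space $Y$ is

* *countably compact* if every infinite subset of $Y$ has an accumulation point in $Y$;
* *countably pracompact* if $Y$ has a dense subset $D$ such that every infinite subset of $D$ has an accumulation point in $Y$;
* *feebly compact* if every locally finite family of nonempty open subsets of $Y$ is finite (locally finite: each point has a neighborhood meeting only finitely many members);
* *pseudocompact* if it is Tychonoff and every continuous function $Y\to\mathbb R$ is bounded.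

A compact space is countably compact: if every point had a neighborhood containing only finitely many points of $A$, finitely many of these would cover $Y$, so $A$ would be finite. Taking $D=Y$, a countably compact space is countably pracompact. An infinite discrete space has none of the four properties: the singletons form an infinite locally finite family, and there are unbounded functions.

Here is a space that is countably pracompact but not countably compact. Partition $\omega$ into infinitely many infinite sets, and extend this partition by Zorn's lemma to a maximal family $\mathcal A$ of infinite subsets of $\omega$ with pairwise finite intersections. Let $\Psi=\omega\cup\mathcal A$, where points of $\omega$ are isolated and the basic neighborhoods of $A\in\mathcal A$ are $\{A\}\cup(A\setminus F)$, $F$ finite. This is Hausdorff because distinct members of $\mathcal A$ meet in a finite set. The set $\omega$ is dense. If $B\subseteq\omega$ is infinite, then by maximality $B\cap A$ is infinite for some $A\in\mathcal A$, and this $A$ is an accumulation point of $B$. But $\mathcal A$ is an infinite closed discrete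 subset, so $\Psi$ is not countably compact. A good picture to keep: *the dense set of isolated points accumulates everywhere it has to, while an infinite closed discrete set sits at the edge.*

**Lemma 1.** A countably pracompact space is feebly compact.

*Proof.* Let $D$ be as in Definition 3 and let $\mathcal G$ be an infinite locally finite family of nonempty open sets. Pick distinct $G_n\in\mathcal G$ $(n\in\omega)$ and $d_n\in G_n\cap D$. By local finiteness a given point equals $d_n$ for only finitely many $n$, so $\{d_n:n\in\omega\}$ is infinite. Let $x$ be an accumulation point of it. Every neighborhood of $x$ contains infinitely many distinct $d_n$, hence meets infinitely many $G_n$, which contradicts local finiteness. $\square$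

**Definition 4.** An *ultrafilter* on a set $X$ is a family of subsets of $X$ that does not contain $\emptyset$, is closed under supersets and finite intersections, and contains $A$ or $X\setminus A$ for every $A\subseteq X$. It is *nonprincipal* if it contains no finite set. The set of nonprincipal ultrafilters on $\omega$ is $\omega^*$. For an injective sequence $i=(i_n)_{n\in\omega}$ in $X$ and $u\in\omega^*$ put
$$i(u)=\{A\subseteq X:\{n:i_n\in A\}\in u\}.$$

For example, if $i_n=2n$, then $i(u)$ is an ultrafilter on $\omega$ that contains the set of even numbers. In general $i(u)$ is an ultrafilter on $X$ containing $\{i_n:n\in\omega\}$. It is nonprincipal: if $F$ is finite, then $\{n:i_n\in F\}$ is finite by injectivity. The map $u\mapsto i(u)$ is injective: if $B\in u\setminus u'$, then $A=\{i_n:n\in B\}$ satisfies $\{n:i_n\in A\}=B$, so $A\in i(u)\setminus i(u')$. Finally, let $n_0<n_1<\cdots$, and let $v=\{B\subseteq\omega:\{t:n_t\in B\}\in u\}$ be the image of $u$ under $t\mapsto n_t$. Then $v\in\omega^*$ and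
$$i(v)=i'(u)\quad\text{where } i'=(i_{n_t})_{t\in\omega},\tag{1}$$
because both sides consist of the $A$ with $\{t:i_{n_t}\in A\}\in u$. We say that $u$ is *pushed forward* to $v$.

We also need $|\omega^*|\ge\mathfrak c$. The sets $A_x=\{x|n:n\in\omega\}$, for $x\in 2^\omega$, are $\mathfrak c$ many infinite subsets of the countable set $2^{<\omega}$ with pairwise finite intersections. Each lies in some nonprincipal ultrafilter, and no nonprincipal ultrafilter contains two of them.

We say $x_n\to x$ *along* $u\in\omega^*$ if $\{n:x_n\in W\}\in u$ for each neighborhood $W$ of $x$. Such limits are unique in Hausdorff spaces and are preserved by continuous maps. If $x_n\to x$ and $y_n\to y$ along $u$, then $(x_n,y_n)\to(x,y)$ along $u$.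

**The problem.** *Does there exist a feebly compact topological semigroup which contains a semigroup of $\omega{\times}\omega$-matrix units, that is, a subsemigroup isomorphic to $\mathcal B_\omega$?* The source for this problem is Serhii Bardyla, Alex Ravsky, "Closed subsets of compact-like topological spaces", arXiv:1907.12129 (2019). The answer is yes, in ZFC:

**Theorem 1.** There is a Hausdorff topological semigroup $S$ which is feebly compact and contains $\mathcal B_\omega$ as a closed discrete subsemigroup. Moreover $S$ is separable and has a dense set $\mathcal D$ of isolated points such that every infinite subset of $\mathcal D$ has an accumulation point in $S$; in particular $S$ is countably pracompact.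

**Theorem 2.** For every infinite set $X$, the semigroup $\mathcal B_X$ embeds as a closed discrete subsemigroup into a Hausdorff, countably pracompact (hence feebly compact) topological semigroup.

**Theorem 3.** $\mathcal B_\omega$ embeds neither into (a) a Hausdorff countably compact topological semigroup, nor into (b) a Tychonoff topological semigroup with pseudocompact square.

Theorem 3 is known in the literature; we prove it anyway, and first, because its proof shows what a construction must avoid. It also shows that "countably pracompact" in Theorems 1 and 2 cannot be raised to "countably compact". We do not claim that the semigroups of Theorems 1 and 2 are regular, and we leave the Tychonoff pseudocompact case open.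

## 2. Idempotents $e_{nn}$ and the failure of countable compactness

For finite $X$ nothing is at stake: $\mathcal B_X$ with the discrete topology is a finite, hence compact, topological semigroup. For $X=\omega$ the discrete topology is not feebly compact. The next thing to try is the one-point compactification: let the $e_{ij}$ be isolated and let the neighborhoods of $0$ be the cofinite sets containing $0$. The space is compact, and each translation $x\mapsto ax$, $x\mapsto xa$ is continuous, since for $a=e_{ij}$ each nonzero value is taken at most once. But joint continuity fails: $e_{0n}\to0$ and $e_{n0}\to0$, while $e_{0n}e_{n0}=e_{00}\not\to0=0\cdot0$. The next lemma shows that this cannot be repaired.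

**Lemma 2.** If a Hausdorff topological semigroup $S$ contains $\mathcal B_\omega$, then some infinite subset of $\{e_{ij}:i,j\in\omega\}$ has no accumulation point in $S$.

*Proof.* Suppose every infinite subset of $\{e_{ij}\}$ has an accumulation point.

**Step 1: the idempotents $e_{nn}$ tend to $0$.** Let $N\subseteq\omega$ be infinite and $x$ an accumulation point of $\{e_{nn}:n\in N\}$. For each $m$, the point $x$ lies in the closure of $\{e_{nn}:n\in N\setminus\{m\}\}$, and $e_{mm}e_{nn}=0$ for $n\ne m$. By continuity of $y\mapsto e_{mm}y$ we get $e_{mm}x=0$. This holds for all $m$, and $x$ lies in the closure of $\{e_{mm}:m\in N\}$, so continuity of $y\mapsto yx$ gives $xx=0$. On the other hand $\{y:yy=y\}$ is closed because $S$ is Hausdorff, so $xx=x$. Hence $x=0$. So $0$ is the only accumulation point of any infinite subset of $\{e_{nn}\}$. If a neighborhood of $0$ missed infinitely many $e_{nn}$, these would have an accumulation point, which would be $0$; this is impossible. Thus each neighborhood of $0$ contains all but finitely many $e_{nn}$.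

**Step 2: the rows and columns tend to $0$.** Let $y$ be an accumulation point of $\{e_{0n}:n\in N\}$, $N$ infinite. Since $e_{0n}0=0$, continuity gives $y0=0$. Suppose $y\ne0$. Choose disjoint open $G\ni y$ and $H\ni0$, and then, by continuity at $(y,0)$, open $G'\ni y$ and $V\ni0$ with $G'\subseteq G$ and $G'V\subseteq H$. Infinitely many $n\in N$ have $e_{0n}\in G'$, and almost all $n$ have $e_{nn}\in V$ by Step 1. For some $n$ both hold, and $e_{0n}=e_{0n}e_{nn}\in G\cap H=\emptyset$, a contradiction. So $y=0$, and as in Step 1 it follows that $e_{0n}\to0$. For the columns: an accumulation point $y$ of $\{e_{n0}:n\in N\}$ satisfies $0y=0$, and $e_{n0}=e_{nn}e_{n0}$; continuity at $(0,y)$ gives in the same way $y=0$, and $e_{n0}\to0$.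

**Step 3: the contradiction.** $e_{00}=e_{0n}e_{n0}\to0\cdot0=0$, so $e_{00}=0$, which is false. $\square$

*Proof of Theorem 3.* (a) is immediate from Lemma 2.

(b) Let $S\supseteq\mathcal B_\omega$ be a Tychonoff topological semigroup with $S\times S$ pseudocompact. Recall that the Stone–Čech compactification $\beta Y$ of a Tychonoff space $Y$ is a compact space containing $Y$ densely, to which every continuous map from $Y$ to a compact space extends. By Glicksberg's theorem (I. Glicksberg, *Stone–Čech compactifications of products*, Trans. AMS 90 (1959)), pseudocompactness of $S\times S$ gives $\beta(S\times S)=\beta S\times\beta S$. So the multiplication, viewed as a map $S\times S\to\beta S$, extends to a continuous map $\beta S\times\beta S\to\beta S$. The two maps $(x,y,z)\mapsto(xy)z$ and $(x,y,z)\mapsto x(yz)$ on $(\beta S)^3$ are continuous and agree on the dense subset $S^3$, hence everywhere. So $\beta S$ is a compact, hence countably compact, topological semigroup containing $\mathcal B_\omega$, contrary to (a). $\square$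

Feeble compactness speaks only about open sets. If $\mathcal B_\omega$ sits at the edge of $S$, as $\mathcal A$ does in $\Psi$, then Lemma 2 is harmless.

## 3. Levels below each matrix unit, and why mismatched products must not be zero

The picture of $\Psi$ suggests putting below each $e_{ij}$ a sequence of isolated points $(i,k,j)$, $k\in\omega$, converging to $e_{ij}$. The first version of this is
$$R=\{(i,k,j):i,j\in\omega,\ k\in\omega\cup\{\infty\}\}\cup\{0\},\qquad (i,k,j)(j,l,m)=(i,k\wedge l,m),$$
with all other products $0$. This is associative: a triple product is nonzero exactly when both inner pairs of indices match, and then its level is the minimum of the three. Let $0$ and all points with $k<\infty$ be isolated, and let $\{(i,k,j):k\ge t\}$ be the basic neighborhoods of $e_{ij}=(i,\infty,j)$. Multiplication is continuous: for matching indices this is continuity of $\wedge$, and for mismatched indices all nearby products are $0$. The level $\infty$ together with $0$ is $\mathcal B_\omega$.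

The space $R$ is not feebly compact; for instance the open singletons $\{(0,0,n)\}$, $n\in\omega$, are a locally finite family. One would now try to add limit points, that is, to find a feebly compact topological semigroup $S\supseteq R$ in which the points of finite level are still isolated. In such an $S$ every infinite set $A$ of points of finite level has an accumulation point, since the open singletons $\{a\}$, $a\in A$, cannot form a locally finite family. But the points $(i,0,j)$ of level $0$, together with $0$, are again a copy of $\mathcal B_\omega$. Lemma 2 forbids exactly this. So this approach stops for every choice of limit points.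

The proof of Lemma 2 used that the product $e_{mm}e_{nn}$ of mismatched elements forgets everything. So at finite levels, we let a mismatched product remember its two outer ends: for $j\ne n$ we want
$$(i,k,j)(n,l,h)=[(i,k),(h,l)],$$
where the symbols $[\alpha,\beta]$ multiply by $[\alpha,\beta][\gamma,\delta]=[\alpha,\delta]$. To recover $e_{ij}e_{nh}=0$ on level $\infty$, we identify all $(i,\infty)$ to one point $*$ and let $0=[*,*]$.

There is a second constraint, on how limits are chosen.

**Lemma 3.** Let $S$ be a Hausdorff topological semigroup, $x_n,y_n,a,b\in S$ with $x_ny_n=a$ for all $n$, $x_ny_m=b$ for all $n\neq m$, and $a\ne b$. Then there is no $u\in\omega^*$ along which both $(x_n)$ and $(y_n)$ converge in $S$.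

*Proof.* Suppose $x_n\to x$ and $y_n\to y$ along $u$. Then $a=x_ny_n\to xy$ along $u$, so $xy=a$. For fixed $n$ we have $x_ny_m\to x_ny$ along $u$ in $m$, and $x_ny_m=b$ for $m\ne n$, so $x_ny=b$. Letting $n$ go along $u$, $xy=b$. So $a=b$, a contradiction. $\square$

Apply it to $x_n=(0,0,n)$ and $y_n=(n,0,0)$: then $x_ny_n=(0,0,0)$ and $x_ny_m=[(0,0),(0,0)]$ for $n\ne m$. So an ultrafilter that provides a limit for the row $(0,0,n)$ must not provide one for the column $(n,0,0)$. We need two disjoint classes of ultrafilters, $P_L$ for moving right indices (they occur in the *left* factor of such a product) and $P_R$ for moving left indices.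

What about sequences in which both indices move? Consider the diagonal $z_n=(n,0,n)$ and suppose $z_n\to z$ along $u$. Since $z_nz_n=z_n$, we get $zz=z$. For fixed $n$ the products $z_nz_m=[(n,0),(m,0)]$ $(m\neq n)$ converge along $u$ in $m$ to $z_nz$, and $z_nz\to zz=z$. So the triples $(n,0,n)$ and the symbols $[(n,0),(m,0)]$ must cluster at the same point. If limits have the form $[q_r,q_s]$, with $r,s$ the ultrafilters along which the left and right indices move, then here $r=s$, and $r$ lies in neither of two disjoint one-sided classes for both sides. So we use a third class $P_D$, allowed on both sides, whose members give limits of triples only when *both* indices move.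

Finally, the levels. Neighborhoods of $*=(i,\infty)$ must contain $(i,k)$ for large $k$, for each $i$ separately. To keep $q_r$ apart from $*$, we let $q_r$ see only points $(n,l)$ with $l\le\kappa_r(n)$ for a fixed function $\kappa_r$. Then the ultrafilters must be chosen so that every sequence of triples, however fast its levels grow, is caught by some $r$ with $\kappa_r$ large enough. That is a bookkeeping task of length $\mathfrak c$.

## 4. Three disjoint classes of ultrafilters with height functions

From now on $X$ is an arbitrary infinite set. For Theorem 1 one takes $X=\omega$, and only part (i) of the next proof is needed.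

**Lemma 4.** There are pairwise disjoint sets $P_L,P_D,P_R$ of nonprincipal ultrafilters on $X$ and functions $\kappa_r:X\to\omega$ $(r\in P_L\cup P_D\cup P_R)$ such that for all injective sequences $i=(i_n)$, $j=(j_n)$ in $X$ and all $(m_n)\in\omega^\omega$:

* (A1) there is $u\in\omega^*$ with $s:=j(u)\in P_L$ and $\{n:\kappa_s(j_n)\ge m_n\}\in u$;
* (A2) there is $u\in\omega^*$ with $r:=i(u)\in P_R$ and $\{n:\kappa_r(i_n)\ge m_n\}\in u$;
* (A3) there is $u\in\omega^*$ with $r:=i(u)\in P_R\cup P_D$, $s:=j(u)\in P_L\cup P_D$ and $\{n:\kappa_r(i_n)\ge m_n,\ \kappa_s(j_n)\ge m_n\}\in u$.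

*Proof.* **(i) The case $X=\omega$.** We treat all possible demands one by one, each time with unused ultrafilters. A *task* is a triple $(i,j,m)$ where $i,j$ are injective sequences in $\omega$, $m\in\omega^\omega$, and either $i=j$ or $i,j$ have disjoint ranges. There are $\mathfrak c$ tasks; enumerate them as $(i^\xi,j^\xi,m^\xi)$, $\xi<\mathfrak c$. At step $\xi$, fewer than $\mathfrak c$ ultrafilters $i^\eta(u_\eta),j^\eta(u_\eta)$ $(\eta<\xi)$ have been used. Since $u\mapsto i^\xi(u)$ and $u\mapsto j^\xi(u)$ are injective, fewer than $\mathfrak c$ of the $u\in\omega^*$ lead to a used ultrafilter. As $|\omega^*|\ge\mathfrak c$, there is $u_\xi\in\omega^*$ such that neither $i^\xi(u_\xi)$ nor $j^\xi(u_\xi)$ has been used.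

* If $i^\xi=j^\xi$, put $r=i^\xi(u_\xi)$ into $P_D$ and let $\kappa_r(i^\xi_n)=m^\xi_n$ for all $n$, $\kappa_r=0$ elsewhere.
* If the ranges are disjoint, then $r=i^\xi(u_\xi)$ and $s=j^\xi(u_\xi)$ are different, since they contain disjoint sets. Put $r$ into $P_R$ and $s$ into $P_L$, with $\kappa_r(i^\xi_n)=m^\xi_n=\kappa_s(j^\xi_n)$ and value $0$ elsewhere.

The functions are well defined because the sequences are injective, and the three classes are disjoint because every step uses new ultrafilters.

(A3): Let $i,j$ be injective and $(m_n)$ given. We find $n_0<n_1<\cdots$ such that $i'=(i_{n_t})_t$ and $j'=(j_{n_t})_t$ are equal or have disjoint ranges. If $i_n=j_n$ for infinitely many $n$, take these. Otherwise $i_n\ne j_n$ for almost all $n$, and we choose $n_t>n_{t-1}$ with $i_{n_t}\ne j_{n_t}$, $i_{n_t}\notin\{j_{n_s}:s<t\}$, $j_{n_t}\notin\{i_{n_s}:s<t\}$; by injectivity each choice excludes only finitely many $n$. Now $(i',j',(m_{n_t})_t)$ is a task. Let $u_\xi$ be the ultrafilter chosen for it. Then either $r=i'(u_\xi)=j'(u_\xi)=s\in P_D$, or $r=i'(u_\xi)\in P_R$ and $s=j'(u_\xi)\in P_L$, and in both cases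 $\kappa_r(i_{n_t})=m_{n_t}=\kappa_s(j_{n_t})$ for all $t$. Push $u_\xi$ forward by $t\mapsto n_t$ to $u$. By (1), $i(u)=r$ and $j(u)=s$, and the set in (A3) contains $\{n_t:t\in\omega\}\in u$.

(A1): Use the task $((j_{2t+1})_t,(j_{2t})_t,(m_{2t})_t)$, whose two sequences have disjoint ranges. It puts the image under its second sequence into $P_L$, with height $m_{2t}$ at $j_{2t}$. Push forward by $t\mapsto 2t$. (A2): Use the task $((i_{2t})_t,(i_{2t+1})_t,(m_{2t})_t)$, which puts the image under its first sequence into $P_R$, and push forward by $t\mapsto2t$.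

**(ii) Arbitrary infinite $X$.** We cover $X$ by copies of $\omega$ that hardly overlap. Let $\mathcal C$ be a maximal family of countably infinite subsets of $X$ with pairwise finite intersections, and let $b_C:\omega\to C$ be bijections $(C\in\mathcal C)$. Let $P^\omega_L,P^\omega_D,P^\omega_R,\kappa^\omega_r$ be as in (i). As $b_C$ is an injective sequence in $X$, $b_C(r)$ is defined for $r\in\omega^*$ and contains $C$. Put $P_*=\{b_C(r):C\in\mathcal C,\ r\in P^\omega_*\}$ for $*\in\{L,D,R\}$, and let $\kappa_{b_C(r)}$ be $\kappa^\omega_r\circ b_C^{-1}$ on $C$ and $0$ off $C$. If $b_C(r)=b_{C'}(r')$, then $C\cap C'$ belongs to this nonprincipal ultrafilter, so it is infinite and $C=C'$; then $r=r'$ by injectivity. So the $\kappa$'s are well defined and the classes are disjoint.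

By maximality, every injective sequence in $X$ has infinitely many terms in some $C\in\mathcal C$. For (A1), pass to a subsequence $(j_{n_t})$ in one $C$, apply (A1) on $\omega$ to the sequence $(b_C^{-1}(j_{n_t}))_t$ and to $(m_{n_t})_t$, and push the resulting ultrafilter forward by $t\mapsto n_t$. If the image ultrafilter on $\omega$ is $s'\in P_L^\omega$, then $j(u)=b_C(s')\in P_L$ and $\kappa_{b_C(s')}(j_{n_t})=\kappa^\omega_{s'}(b_C^{-1}(j_{n_t}))$, as needed. (A2) is the same with $i$ and $P_R$. For (A3), pass to a subsequence with all $i_n$ in one $C$, then to a further one with all $j_n$ in one $C'$, transfer by $b_C^{-1}$ and $b_{C'}^{-1}$ respectively, apply (A3) on $\omega$, and push forward. The classes and heights are carried over as before. $\square$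

Fix such a system. Until Section 8 we use only that $P_L,P_D,P_R$ are pairwise disjoint sets of nonprincipal ultrafilters on $X$ and that $\kappa_r:X\to\omega$ are functions.

## 5. A band of symbols attached to the triples

Let $I=X\times\omega$; a point $(n,l)\in I$ has *index* $n$ and *level* $l$. Let $*$ be a new point, and write $(i,\infty):=*$ for every $i\in X$. Let $q_r$ $(r\in P_L\cup P_D\cup P_R)$ be further distinct points, called *$q$-points*, and
$$Q_l=I\cup\{*\}\cup\{q_r:r\in P_R\cup P_D\},\qquad Q_r=I\cup\{*\}\cup\{q_r:r\in P_L\cup P_D\},\qquad Q=Q_l\cup Q_r .$$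
Let $M=\{(i,k,j):i,j\in X,\ k\in\omega\cup\{\infty\}\}$, $\Lambda=\{(i,k,j)\in M:k<\infty\}$ and $e_{ij}=(i,\infty,j)$. Elements of $Q\times Q$ are written $[\alpha,\beta]$.

A triple $\lambda=(i,k,j)$ acts on $Q$ from both sides:
$$\lambda\cdot(j,l)=(i,k\wedge l),\qquad \lambda\cdot q=(i,k)\ \text{ if } q\notin\{j\}\times\omega;$$
$$(i,l)\cdot\lambda=(j,k\wedge l),\qquad q\cdot\lambda=(j,k)\ \text{ if } q\notin\{i\}\times\omega.$$
The first formula of each line remains correct for $l=\infty$, since $\lambda\cdot *=(i,k)$ and $*\cdot\lambda=(j,k)$. All values lie in $I\cup\{*\}$. The multiplication on $S(Q)=M\cup(Q\times Q)$ is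
$$(i,k,j)(n,l,h)=\begin{cases}(i,k\wedge l,h),&j=n,\\ [(i,k),(h,l)],&j\ne n,\end{cases}$$
$$\lambda[\alpha,\beta]=[\lambda\alpha,\beta],\qquad [\alpha,\beta]\lambda=[\alpha,\beta\lambda],\qquad[\alpha,\beta][\gamma,\delta]=[\alpha,\delta].$$

With $X=\omega$, for example, $(0,3,1)(1,5,2)=(0,3,2)$ and $(0,3,1)(4,5,2)=[(0,3),(2,5)]$. Also $e_{01}[(1,5),*]=[(0,5),*]$, whereas $e_{01}[(2,5),*]=[*,*]$.

**Lemma 5.** The multiplication of $S(Q)$ is associative. The set $S=M\cup J$, where $J=Q_l\times Q_r$, is a subsemigroup. With $0:=[*,*]$, the set $T=\{e_{ij}:i,j\in X\}\cup\{0\}$ is a subsemigroup of $S$ isomorphic to $\mathcal B_X$.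

*Proof.* **Step 1: the left action is an action of all of $S(Q)$.** Put $[\alpha,\beta]q=\alpha$ and $q[\alpha,\beta]=\beta$ for $q\in Q$. We claim $x(yq)=(xy)q$ for $x,y\in S(Q)$, $q\in Q$.

* $x=(i,k,j)$, $y=(j,l,h)$. If $q=(h,g)$ with $g\le\infty$, both sides are $(i,k\wedge l\wedge g)$. For all other $q$, both are $(i,k\wedge l)$.
* $x=(i,k,j)$, $y=(n,l,h)$, $j\ne n$. Then $yq=(n,l')$ for some $l'\le\infty$. This is not in $\{j\}\times\omega$, so $x(yq)=(i,k)$, and $(xy)q=[(i,k),(h,l)]q=(i,k)$.
* $x\in M$, $y=[\alpha,\beta]$. Both sides are $x\alpha$.
* $x=[\alpha,\beta]$. Both sides are $\alpha$, since $xy$ has first coordinate $\alpha$.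

**Step 2: the mirror image.** The involution $(i,k,j)\mapsto(j,k,i)$, $[\alpha,\beta]\mapsto[\beta,\alpha]$ of $S(Q)$ exchanges the left and right actions on $Q$ and reverses products: for triples with $j\ne n$, the product of $(h,l,n)$ and $(j,k,i)$ is $[(h,l),(i,k)]$; the other rules are checked at sight. So Step 1 gives $(qx)y=q(xy)$.

**Step 3: $(xy)z=x(yz)$.** Note $[\alpha,\beta]y=[\alpha,\beta y]$ and $y[\alpha,\beta]=[y\alpha,\beta]$ for all $y\in S(Q)$.

* If $x=[\alpha,\beta]$, the two sides are $[\alpha,(\beta y)z]$ and $[\alpha,\beta(yz)]$, which are equal by Step 2. If $z=[\gamma,\delta]$, they are $[(xy)\gamma,\delta]$ and $[x(y\gamma),\delta]$, equal by Step 1.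
* If $x,z\in M$ and $y=[\alpha,\beta]$, both sides are $[x\alpha,\beta z]$.
* Let $x=(i,k,j)$, $y=(n,l,h)$, $z=(p,g,v)$. If $j=n$, $h=p$, both sides are $(i,k\wedge l\wedge g,v)$. If $j=n$, $h\ne p$, both are $[(i,k\wedge l),(v,g)]$, because $x(yz)=[x(j,l),(v,g)]$. If $j\ne n$, $h=p$, both are $[(i,k),(v,l\wedge g)]$, because $(xy)z=[(i,k),(h,l)z]$. If $j\ne n$, $h\ne p$, then $(xy)z=[(i,k),(h,l)z]=[(i,k),(v,g)]$ and $x(yz)=[x(n,l),(v,g)]=[(i,k),(v,g)]$.

**Step 4: the subsemigroups.** Since actions of triples have values in $I\cup\{*\}\subseteq Q_l\cap Q_r$, the set $S$ is closed under multiplication. Further $e_{ij}e_{jm}=e_{im}$, $e_{ij}e_{nm}=[(i,\infty),(m,\infty)]=[*,*]=0$ for $j\ne n$, $e_{ij}0=[e_{ij}*,*]=0$, $0e_{ij}=[*,*e_{ij}]=0$ and $00=0$. So $T\cong\mathcal B_X$. $\square$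

## 6. The topology and the approached points

**The spaces $Q_l$ and $Q_r$.** Points of $I$ are isolated. The basic neighborhoods of $*$ are
$$U_f=\{*\}\cup\{(n,k)\in I:k\ge f(n)\},\qquad f:X\to\omega,$$
and those of $q_r$ are
$$U^r_A=\{q_r\}\cup\{(n,l)\in I:n\in A,\ l\le\kappa_r(n)\},\qquad A\in r.$$
If, say, $X=\omega$, $\kappa_r(n)=n$ and the set $A$ of even numbers is in $r$, then $U^r_A$ consists of $q_r$ and the points $(n,l)$ with $n$ even and $l\le n$. It is disjoint from $U_f$ with $f(n)=n+1$.

These are Hausdorff topologies: $q_r$ and $q_s$ $(r\ne s)$ are separated by disjoint $A\in r$, $B\in s$; $q_r$ and $*$ are separated by $f>\kappa_r$; a point $(n,l)\in I$ is separated from $*$ by $f(n)>l$, and from $q_r$ by $A\not\ni n$, which exists since $r$ is nonprincipal. The set $I$ is dense in both spaces. For every basic neighborhood $U$ of $\alpha$ we have $U\setminus\{\alpha\}\subseteq I$. We use the following often: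
$$\text{if }(n,l)\in U^r_A\text{ and }l'\le l,\text{ then }(n,l')\in U^r_A.\tag{2}$$

**Definition 5.** The *rank* $a(\alpha)$ of $\alpha\in Q_l$ is $0$ if $\alpha\in I\cup\{*\}$, $1$ if $\alpha=q_r$ with $r\in P_D$, and $2$ if $\alpha=q_r$ with $r\in P_R$. The rank $b(\beta)$ of $\beta\in Q_r$ is $0$ if $\beta\in I\cup\{*\}$, $1$ if $\beta=q_r$ with $r\in P_D$, and $2$ if $\beta=q_r$ with $r\in P_L$. A point $[\alpha,\beta]\in J$ is *approached* if $a(\alpha)+b(\beta)\ge2$.

So $[(0,0),q_s]$ is approached for $s\in P_L$ and not for $s\in P_D$, while $[q_r,q_s]$ is approached for all $r\in P_R\cup P_D$ and $s\in P_L\cup P_D$. The approached points are those that triples in $\Lambda$ may converge to. The threshold $2$ implements the decision of Section 3 that ultrafilters in $P_D$ serve triples only when both indices move.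

**The space $S$.** Let $\varphi:\Lambda\to I\times I$, $\varphi(i,k,j)=[(i,k),(j,k)]$. Points of $\Lambda$ are isolated; put $O_t(\lambda)=\{\lambda\}$ for $\lambda\in\Lambda$ and $t\in\omega$. The basic neighborhoods of $e_{ij}$ are $O_t(e_{ij})=\{(i,k,j):t\le k\le\infty\}$. The basic neighborhoods of $[\alpha,\beta]\in J$ are
$$O(U,V)=\begin{cases}(U\times V)\cup\varphi^{-1}(U\times V)&\text{if }[\alpha,\beta]\text{ is approached},\\ U\times V&\text{otherwise,}\end{cases}$$
where $U$ and $V$ are basic neighborhoods of $\alpha\in Q_l$ and $\beta\in Q_r$. (Whether $\varphi^{-1}(U\times V)$ is included depends on the point $[\alpha,\beta]$, which will always be named.) Explicitly, $(i,k,j)\in\varphi^{-1}(U\times V)$ means $(i,k)\in U$ and $(j,k)\in V$.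

**Lemma 6.** These sets are a base of a Hausdorff topology on $S$. In it, $T$ is closed and discrete.

*Proof.* **Step 1: base.** The basic neighborhoods of a fixed point are directed downwards, so it suffices that each basic set contains a basic neighborhood of each of its points. For $O_t(e_{ij})$ this is clear, since its points other than $e_{ij}$ are isolated. Consider $O(U,V)$ around $[\alpha,\beta]$. Its points in $\Lambda$ are isolated. Let $[\alpha',\beta']\in U\times V$. Each of $\alpha',\beta'$ either equals $\alpha$, respectively $\beta$, or lies in $I$, so $a(\alpha')\le a(\alpha)$ and $b(\beta')\le b(\beta)$. Hence if $[\alpha',\beta']$ is approached, so is $[\alpha,\beta]$. Choosing basic neighborhoods $U'\subseteq U$ of $\alpha'$ and $V'\subseteq V$ of $\beta'$, we get $O(U',V')\subseteq O(U,V)$.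

**Step 2: separation.** Two distinct points of $J$ differ in a coordinate. Disjoint neighborhoods in that coordinate give disjoint sets $O(U,V)$, since $\varphi^{-1}$ of disjoint sets are disjoint. Next, let $[\alpha,\beta]\in J$ and $i,j\in X$. We claim:
$$[\alpha,\beta]\text{ has a basic neighborhood }O(U,V)\text{ containing no }(i,k,j),\ k\le\infty.\tag{3}$$
If $[\alpha,\beta]$ is not approached, $O(U,V)\subseteq J$. If it is approached, one coordinate is a $q$-point. If $\alpha=q_r$, take $U=U^r_A$ with $i\notin A$; if $\beta=q_s$, take $V=U^s_A$ with $j\notin A$. By (3), $[\alpha,\beta]$ is separated from $e_{ij}$ by $O_0(e_{ij})$, and from each $(i,k,j)\in\Lambda$. Two distinct points of $M$ are separated because $O_0(e_{ij})$ and $O_0(e_{i'j'})$ are disjoint for $(i,j)\ne(i',j')$, and $(i,k,j)\notin O_{k+1}(e_{ij})$.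

**Step 3: $T$.** Basic neighborhoods of points of $J$ lie in $J\cup\Lambda$ and so contain no $e_{ij}$; also $O_0(e_{ij})\cap T=\{e_{ij}\}$. Hence $T$ is discrete. Points of $\Lambda$ are isolated and not in $T$, and a point of $J$ other than $0$ has a basic neighborhood missing $0$, hence missing $T$. So $T$ is closed. $\square$

**Mirror symmetry.** Let $S'$ be built like $S$ from the classes $(P_R,P_D,P_L)$ in place of $(P_L,P_D,P_R)$, with the same $\kappa_r$. Then $Q_l'=Q_r$, $Q_r'=Q_l$, and the two rank functions are exchanged. The map $(i,k,j)\mapsto(j,k,i)$, $[\alpha,\beta]\mapsto[\beta,\alpha]$ is a bijection $S\to S'$ that carries basic neighborhoods to basic neighborhoods and, by Step 2 of Lemma 5, reverses products. Everything proved in Sections 5–7 holds for $S'$ as well, since it uses only disjointness of the classes. So a statement about left multiplication in $S'$ is a statement about right multiplication in $S$.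

## 7. Continuity of the multiplication

**Lemma 7.** The actions $M\times Q_l\to Q_l$ and $Q_r\times M\to Q_r$ are continuous, where $M$ has the neighborhoods $O_t$.

*Proof.* By mirror symmetry it suffices to treat the first, at $(\lambda,\alpha)$ with $\lambda=(i,k,j)$.

Let $k<\infty$, so $\lambda$ is isolated. For $\alpha\in I$ there is nothing to do. If $\alpha=*$, then on $U_f$ with $f(j)\ge k$ the map $\lambda\cdot$ is constantly $(i,k)$: a point $(j,l)\in U_f$ goes to $(i,k\wedge l)$ with $l\ge k$, and all others go to $(i,k)$. If $\alpha=q_r$, it is constantly $(i,k)$ on $U^r_A$ with $j\notin A$.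

Let $k=\infty$. If $\alpha=(j,l)$, then $(i,k',j)\alpha=(i,l)=e_{ij}\alpha$ for $k'\ge l$. If $\alpha\in I$ has index different from $j$, or $\alpha=q_r$ with neighborhood $U^r_A$, $j\notin A$, then $e_{ij}\alpha=*$ and the nearby products are $(i,k')$, which lie in a given $U_f$ as soon as $k'\ge f(i)$. If $\alpha=*$, then $e_{ij}\alpha=*$. Given $U_f$, take $k'\ge f(i)$ and $U_g$ with $g(j)\ge f(i)$. The products are $(i,k')$, or $(i,k'\wedge l)$ with $l\ge g(j)\ge f(i)$; all are in $U_f$. $\square$

The main danger in the continuity proof is a product of two triples in $\Lambda$ whose middle indices match although the triples are near points of $J$. The next lemma controls this.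

**Lemma 8.** Let $\beta\in Q_r$ and $\gamma\in Q_l$. There are basic neighborhoods $V_0\ni\beta$ in $Q_r$ and $U_0\ni\gamma$ in $Q_l$ such that, whenever $(j,k)\in V_0\cap I$ and $(j,l)\in U_0\cap I$ have the same index:

* if $b(\beta)=2$, then $\gamma=*$ and $k<l$;
* if $a(\gamma)=2$, then $\beta=*$ and $l<k$.

*Proof.* Choose $V_0$ and $U_0$ as follows.

1. If $\beta=q_s$, $\gamma=q_r$ and $s\ne r$: $V_0=U^s_B$, $U_0=U^r_A$ with $A\cap B=\emptyset$.
2. If one of $\beta,\gamma$ is a $q$-point and the other is in $I$: the neighborhood of the $q$-point is given by a set that omits the index of the other, which has itself as its only neighbor.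
3. If one of $\beta,\gamma$ is $q_r$ and the other is $*$: take $U_f$ for $*$ with $f>\kappa_r$, and any basic neighborhood for $q_r$.
4. Otherwise: arbitrary.

Let $b(\beta)=2$, so $\beta=q_s$ with $s\in P_L$. If $\gamma=q_r$, then $r\in P_R\cup P_D$, so $r\ne s$ by disjointness of the classes. Choice 1 applies, and no index occurs in both neighborhoods. If $\gamma\in I$, choice 2 excludes a common index. So $\gamma=*$, and choice 3 gives $k\le\kappa_s(j)<f(j)\le l$. Let $a(\gamma)=2$, so $\gamma=q_r$ with $r\in P_R$. If $\beta=q_s$, then $s\in P_L\cup P_D$ and $s\neq r$, so choice 1 excludes a common index; if $\beta\in I$, choice 2 does. So $\beta=*$, and $l\le\kappa_r(j)<f(j)\le k$. $\square$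

**Lemma 9.** $S$ is a Hausdorff topological semigroup.

*Proof.* It remains to show continuity at each pair.

**Case 1: two triples.** Let $x=(i,k,j)$, $y=(n,l,h)$. Nearby points are $(i,k',j)$ and $(n,l',h)$, where $k'=k$ if $k<\infty$ and $k'\geq t$ if $k=\infty$; likewise for $l'$. If $j=n$, the product is $(i,k'\wedge l',h)$. If $k\wedge l<\infty$, it equals $xy$ for $t\ge k\wedge l$; if $k=l=\infty$, it lies in $O_t(e_{ih})$. If $j\ne n$, the product is $[(i,k'),(h,l')]$. Since $(i,k')$ is close to $(i,k)$ in $Q_l$ and $(h,l')$ is close to $(h,l)$ in $Q_r$ once $t$ is large, it lies in any given $U\times V\ni[(i,k),(h,l)]=xy$.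

**Case 2: a triple times a symbol.** Let $\lambda=(i,k,j)\in M$ and $[\alpha,\beta]\in J$; the product is $[\lambda\alpha,\beta]$. Let a basic neighborhood $O(U,V)$ of it be given. By Lemma 7 there are $t$ and a basic $U'\ni\alpha$ with $\lambda'\alpha'\in U$ for all $\lambda'\in O_t(\lambda)$, $\alpha'\in U'$. If $\alpha=q_r$, shrink $U'$ to a $U^r_A$ with $j\notin A$. We claim $O_t(\lambda)\cdot O(U',V)\subseteq O(U,V)$, where $O(U',V)$ is taken around $[\alpha,\beta]$.

For $[\alpha',\beta']\in U'\times V$ we have $\lambda'[\alpha',\beta']=[\lambda'\alpha',\beta']\in U\times V$. Now suppose $[\alpha,\beta]$ is approached, and let $\lambda'=(i,k',j)\in O_t(\lambda)$ and $y'=(n,l,h)\in\Lambda$ with $(n,l)\in U'$, $(h,l)\in V$.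

If $n\ne j$, then $\lambda'y'=[(i,k'),(h,l)]$ with $(i,k')=\lambda'(n,l)\in U$ and $(h,l)\in V$. If $n=j$, then $U'$ contains a point of index $j$, so $\alpha$ is not a $q$-point. Since $[\alpha,\beta]$ is approached, $b(\beta)=2$, and therefore $[\lambda\alpha,\beta]$ is approached too. Now $\lambda'y'=(i,k'\wedge l,h)\in\Lambda$. Here $(i,k'\wedge l)=\lambda'(j,l)\in U$, and $(h,k'\wedge l)\in V$ by (2), because $V$ is a neighborhood of the $q$-point $\beta$. So $\lambda'y'\in\varphi^{-1}(U\times V)\subseteq O(U,V)$.

**Case 3: a symbol times a triple.** This is Case 2 in $S'$, by mirror symmetry.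

**Case 4: two symbols.** Let $[\alpha,\beta],[\gamma,\delta]\in J$; the product is $[\alpha,\delta]$. Let a basic neighborhood $O(U,V)$ of $[\alpha,\delta]$ be given, and take $V_0\ni\beta$, $U_0\ni\gamma$ from Lemma 8. We show
$$O(U,V_0)\cdot O(U_0,V)\subseteq O(U,V),$$
where $O(U,V_0)$ is taken around $[\alpha,\beta]$ and $O(U_0,V)$ around $[\gamma,\delta]$. There are four kinds of products. Triples occur in the first factor only if $[\alpha,\beta]$ is approached, and in the second only if $[\gamma,\delta]$ is.

*Symbol times symbol.* $[\alpha',\beta'][\gamma',\delta']=[\alpha',\delta']\in U\times V$.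

*Symbol times triple.* Let $[\alpha',\beta']\in U\times V_0$ and $y'=(n,l,h)$ with $(n,l)\in U_0$, $(h,l)\in V$, and $[\gamma,\delta]$ approached. The product is $[\alpha',\beta'y']$, and we need $\beta'y'\in V$. Either $\beta'y'=(h,l)\in V$, or $\beta'=(n,l')\in V_0\cap I$ with $l'<l$ and $\beta'y'=(h,l')$. In the latter case, if $\delta$ is a $q$-point, then $(h,l')\in V$ by (2). If $\delta$ is not a $q$-point, then $a(\gamma)=2$, and Lemma 8 for $(n,l')\in V_0$, $(n,l)\in U_0$ gives $l<l'$, a contradiction.

*Triple times symbol.* Let $x'=(i,k,j)$ with $(i,k)\in U$, $(j,k)\in V_0$, $[\alpha,\beta]$ approached, and $[\gamma',\delta']\in U_0\times V$. The product is $[x'\gamma',\delta']$. Either $x'\gamma'=(i,k)\in U$, or $\gamma'=(j,k')\in U_0\cap I$ with $k'<k$ and $x'\gamma'=(i,k')$. In the latter case, if $\alpha$ is a $q$-point, then $(i,k')\in U$ by (2). If not, then $b(\beta)=2$, and Lemma 8 for $(j,k)\in V_0$, $(j,k')\in U_0$ gives $k<k'$, a contradiction.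

*Triple times triple.* Let $x'=(i,k,j)$, $y'=(n,l,h)$ with $(i,k)\in U$, $(j,k)\in V_0$, $(n,l)\in U_0$, $(h,l)\in V$, and both $[\alpha,\beta]$ and $[\gamma,\delta]$ approached. If $j\ne n$, then $x'y'=[(i,k),(h,l)]\in U\times V$. Let $j=n$, so $x'y'=(i,k\wedge l,h)\in\Lambda$. We must show that $[\alpha,\delta]$ is approached, $(i,k\wedge l)\in U$ and $(h,k\wedge l)\in V$.

* If $\alpha$ and $\delta$ are both $q$-points, then $a(\alpha)+b(\delta)\ge1+1=2$, and (2) applies to both $U$ and $V$.
* If $\alpha$ is not a $q$-point, then $b(\beta)=2$ because $[\alpha,\beta]$ is approached. Lemma 8 gives $\gamma=*$ and $k<l$. Since $[*,\delta]$ is approached, $b(\delta)=2$; so $[\alpha,\delta]$ is approached. Now $(i,k\wedge l)=(i,k)\in U$, and $(h,k\wedge l)=(h,k)\in V$ by (2).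
* If $\delta$ is not a $q$-point, then $a(\gamma)=2$ because $[\gamma,\delta]$ is approached. Lemma 8 gives $\beta=*$ and $l<k$. Since $[\alpha,*]$ is approached, $a(\alpha)=2$; so $[\alpha,\delta]$ is approached. Now $(h,k\wedge l)=(h,l)\in V$, and $(i,k\wedge l)=(i,l)\in U$ by (2).

So $x'y'\in\varphi^{-1}(U\times V)\subseteq O(U,V)$. $\square$

It is instructive to see how the diagonal survives here. If $\beta=\gamma=q_r$ with $r\in P_D$, matching middle indices cannot be avoided, and Lemma 8 says nothing. But then $b(\beta)=a(\gamma)=1$, so approachedness of $[\alpha,\beta]$ and $[\gamma,\delta]$ forces $a(\alpha)\ge1$ and $b(\delta)\ge1$, and the first item applies.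

## 8. Accumulation points of the isolated points

Let $\mathcal D=\Lambda\cup(I\times I)$. Points of $\Lambda$ are isolated by definition. A point $[\alpha,\beta]\in I\times I$ has ranks $0$ and $0$, so it is not approached and $O(\{\alpha\},\{\beta\})=\{[\alpha,\beta]\}$; it is isolated. The set $\mathcal D$ is dense in $S$: $I$ is dense in $Q_l$ and in $Q_r$, so each $U\times V$ meets $I\times I$, and $(i,k,j)\to e_{ij}$ as $k\to\infty$. If $X=\omega$, then $\mathcal D$ is countable.

**Lemma 10.** Every infinite subset of $\mathcal D$ has an accumulation point in $S$.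

*Proof.* An infinite subset of $\mathcal D$ has infinitely many points in $\Lambda$ or in $I\times I$. We use that every sequence has a constant or an injective subsequence, that an injective sequence in $\omega$ tends to $\infty$, and that sets in a nonprincipal ultrafilter are infinite and include all cofinite sets. Here we need (A1)–(A3).

**Step 1: sequences of triples.** Let $(i_n,k_n,j_n)\in\Lambda$ be distinct. Pass to a subsequence so that each of $(i_n),(k_n),(j_n)$ is constant or injective.

* *$i_n=i$ and $j_n=j$ constant.* Then $(k_n)$ is injective, $k_n\to\infty$, and the sequence converges to $e_{ij}$.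
* *$i_n=i$ constant, $(j_n)$ injective.* Apply (A1) with $m_n=k_n$ to get $u$ and $s=j(u)\in P_L$. Let $\alpha=(i,k)$ if $k_n=k$ is constant, and $\alpha=*$ if $(k_n)$ is injective; in both cases $(i,k_n)\to\alpha$ in $Q_l$. The point $[\alpha,q_s]$ is approached, since $b(q_s)=2$. Let $A\in s$ and let $U$ be a basic neighborhood of $\alpha$. The set of $n$ with $j_n\in A$, $k_n\le\kappa_s(j_n)$ and $(i,k_n)\in U$ is in $u$, hence infinite. For these $n$ we have $(i,k_n)\in U$ and $(j_n,k_n)\in U^s_A$, so $(i_n,k_n,j_n)\in O(U,U^s_A)$. Thus $[\alpha,q_s]$ is an accumulation point.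
* *$(i_n)$ injective, $j_n=j$ constant.* Apply (A2) with $m_n=k_n$ to get $u$ and $r=i(u)\in P_R$. With $\beta=(j,k)$ or $\beta=*$ as before, $(j,k_n)\to\beta$ in $Q_r$. The point $[q_r,\beta]$ is approached, since $a(q_r)=2$. For $A\in r$ and a basic $V\ni\beta$, the set of $n$ with $i_n\in A$, $k_n\le\kappa_r(i_n)$, $(j,k_n)\in V$ is in $u$, and for these $n$ we have $(i_n,k_n,j_n)\in O(U^r_A,V)$.
* *$(i_n)$ and $(j_n)$ injective.* Apply (A3) with $m_n=k_n$ to get $u,r,s$. Then $q_r\in Q_l$ and $q_s\in Q_r$ have rank at least $1$, so $[q_r,q_s]$ is approached. For $A\in r$, $B\in s$, the set of $n$ with $i_n\in A$, $j_n\in B$, $k_n\le\kappa_r(i_n)$, $k_n\le\kappa_s(j_n)$ is in $u$, and for these $n$ we have $(i_n,k_n,j_n)\in O(U^r_A,U^s_B)$.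

**Step 2: sequences of symbols.** Let $[(i_n,k_n),(j_n,l_n)]\in I\times I$ be distinct, with each of $(i_n),(k_n),(j_n),(l_n)$ constant or injective, and put $m_n=\max(k_n,l_n)$. Note that $U\times V\subseteq O(U,V)$ around any point. If $(i_n)$ is constant, then $(i_n,k_n)$ converges in $Q_l$ to some $\alpha\in I\cup\{*\}$; if $(j_n)$ is constant, then $(j_n,l_n)$ converges in $Q_r$ to some $\beta\in I\cup\{*\}$.

* *Both $(i_n)$ and $(j_n)$ constant.* The point $[\alpha,\beta]$ is not approached, its basic neighborhoods are $U\times V$, and the sequence converges to it.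
* *$(i_n)$ constant, $(j_n)$ injective.* Take $u$ and $s=j(u)\in P_L$ from (A1). For a basic $U\ni\alpha$ and $A\in s$, the set of $n$ with $(i_n,k_n)\in U$, $j_n\in A$ and $l_n\le m_n\le\kappa_s(j_n)$ is in $u$. So $[\alpha,q_s]$ is an accumulation point.
* *$(i_n)$ injective, $(j_n)$ constant.* Take $u$ and $r=i(u)\in P_R$ from (A2). For $A\in r$ and a basic $V\ni\beta$, the set of $n$ with $i_n\in A$, $k_n\le m_n\le\kappa_r(i_n)$ and $(j_n,l_n)\in V$ is in $u$. So $[q_r,\beta]$ is an accumulation point.
* *Both injective.* Take $u,r,s$ from (A3). For $A\in r$, $B\in s$, the set of $n$ with $i_n\in A$, $j_n\in B$, $k_n\le m_n\le\kappa_r(i_n)$ and $l_n\le m_n\le\kappa_s(j_n)$ is in $u$. So $[q_r,q_s]$ is an accumulation point. $\square$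

*Proof of Theorem 2.* For an infinite set $X$, the space $S$ is a Hausdorff topological semigroup by Lemmas 5, 6 and 9. It contains the copy $T$ of $\mathcal B_X$ as a closed discrete subsemigroup by Lemmas 5 and 6. By Lemma 10 and the density of $\mathcal D$, it is countably pracompact, hence feebly compact by Lemma 1. $\square$

*Proof of Theorem 1.* Take $X=\omega$ in the preceding proof. The set $\mathcal D$ is then a countable dense set of isolated points, so $S$ is separable, and every infinite subset of $\mathcal D$ has an accumulation point in $S$ by Lemma 10. So the answer to the question is yes. $\square$
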